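# Linking numbers, a spectral gap, and exponential growth of torsion homology

## 1. Linking numbers from primitives of Thom forms

We begin with the object that carries the whole argument: a rational linking number, computed by integrating a primitive of a bump $2$-form. All manifolds are connected.

**Definition (Thom form).** Let $w$ be an embedded oriented loop in an oriented $3$-manifold, with closed tubular neighborhood $N(w)$. A Thom form for $w$ is a closed $2$-form $\zeta$, compactly supported in $\mathrm{int}\,N(w)$, such that
$$\int\kappa\wedge\zeta=\int_w\kappa\qquad\text{for every closed 1-form }\kappa\text{ on }N(w).$$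

Here is one. Identify $N(w)$, preserving orientation, with $S^1\times D$, where $S^1=\mathbb R/\mathbb Z$ has coordinate $t$, $D$ is a disc with coordinates $x,y$, and $w=S^1\times\{0\}$. Let $h$ be a bump function supported in $\mathrm{int}\,D$ with integral $1$, and put $\zeta=h\,dx\wedge dy$. A closed $\kappa$ is $a\,dt+df$ with $a=\int_w\kappa$, so $\int\kappa\wedge\zeta=a+\int d(f\zeta)=a$.

Three properties follow.

- Uniqueness. Two Thom forms in the same $N(w)$ have a difference that pairs to zero with all closed $1$-forms on $N(w)$. By Poincaré duality $H^2_c(\mathrm{int}\,N(w))\cong H^1(\mathrm{int}\,N(w))^*$, so the difference is $d\tau$ with $\tau$ compactly supported in $\mathrm{int}\,N(w)$.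
- Meridian discs. $\int_{\{t\}\times D}\zeta=1$ for the model form, hence for every Thom form, since $\int_{\{t\}\times D}d\tau=0$.
- Transport. Let $\varphi$ be an embedding into an oriented $3$-manifold and let $\sigma=\pm1$ according to whether $\varphi$ preserves or reverses orientation. Then $\sigma\varphi_*\zeta$ is a Thom form for $\varphi(w)$, because $\int\kappa\wedge\varphi_*\zeta=\sigma\int\varphi^*\kappa\wedge\zeta=\sigma\int_{\varphi(w)}\kappa$.

Now let $M'$ be a closed oriented $3$-manifold with $b_1(M')=0$. By Poincaré duality $b_2(M')=0$, so every closed $1$-form and every closed $2$-form on $M'$ is exact.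

**Definition (linking number).** Let $z$ be an embedded loop with Thom form $u$ supported in $N(z)$, and let $w$ be a loop disjoint from $N(z)$. Choose a $1$-form $b$ with $db=u$ and put $\mathrm{lk}(z,w)=\int_wb$.

This is well defined. Two primitives of $u$ differ by a closed, hence exact, form. Replacing $u$ by $u+d\tau$ replaces $b$ by $b+\tau$, and $\tau$ vanishes on $w$. Reversing the orientation of $M'$ replaces $u$ by $-u$ and changes the sign of $\mathrm{lk}$, so the distance $\mathrm{dist}(\mathrm{lk}(z,w),\mathbb Z)$ does not depend on the orientation.

**Example.** Let $\pi:S^3\to\mathbb{RP}^3$ be the double cover, and let $\tilde z,\tilde w\subset S^3$ be two fibers of the Hopf fibration. They are great circles with linking number $\pm1$, and each doubly covers its image $z$, $w$. If $u$ is a Thom form for $z$, then $\pi^*u$ is a Thom form for $\tilde z$: with $\int_z dt=1$ we have $\int\pi^*dt\wedge\pi^*u=2\int dt\wedge u=2=\int_{\tilde z}\pi^*dt$. So if $db=u$, then $\pm1=\int_{\tilde w}\pi^*b=2\int_wb$, and $\mathrm{lk}(z,w)=\pm\frac12$.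

The linking number here is not an integer, and $z$ is not null-homologous. The next lemma says that this is no accident.

**Lemma 1.** Let $M'$ be a closed oriented $3$-manifold with $b_1=0$. Let $z_y$ ($y\in Y$, $Y$ finite) be loops with disjoint closed tubular neighborhoods $N_y$ and Thom forms $u_y$. If $\sum n_y[z_y]=0$ in $H_1(M';\mathbb Z)$, then $\sum_yn_y\,\mathrm{lk}(z_y,w)\in\mathbb Z$ for every loop $w$ disjoint from all $N_y$.

**Proof.** We use the symmetry of linking to turn the sum into the integral of a Thom form of $w$ over a surface bounded by $\sum n_yz_y$.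

Let $db_y=u_y$ and $b=\sum n_yb_y$, so the sum in question is $\int_wb$. The form $b$ is closed on the open set $M'\setminus\bigcup N_y$, so a small homotopy of $w$ there does not change $\int_wb$, and we may assume that $w$ is embedded. Choose $N(w)$ disjoint from all $N_y$, a Thom form $\zeta$ for $w$, and $b_w$ with $db_w=\zeta$. Since $b$ is closed on $N(w)$ and $d(b\wedge b_w)=db\wedge b_w-b\wedge db_w$,
$$\int_wb=\int b\wedge\zeta=\int b\wedge db_w=\int db\wedge b_w=\sum_yn_y\int b_w\wedge u_y=\sum_yn_y\int_{z_y}b_w .$$
The last equality holds because $b_w$ is closed on each $N_y$. Let $F$ be a smooth integral singular $2$-chain with $\partial F=\sum n_yz_y$. By Stokes the right side is $\int_F\zeta$. The boundary of $F$ misses $N(w)$, so $F$ defines a class in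
$$H_2(M',M'\setminus\mathrm{int}\,N(w);\mathbb Z)\cong H_2(N(w),\partial N(w);\mathbb Z)\cong\mathbb Z,$$
generated by a meridian disc. The form $\zeta$ is closed and vanishes near $M'\setminus\mathrm{int}\,N(w)$, so its integral depends only on this class, and it equals $1$ on the disc. Hence $\int_F\zeta\in\mathbb Z$. $\square$

Here is what this is for. We want to show that $H_1(M';\mathbb Z)$ is large. Let $z_y$, $y\in Y$, be loops as in Lemma 1, and form the $2^{\#Y}$ classes $\sum_{y\in Y'}[z_y]$, $Y'\subset Y$. If two of them agree, we get a relation $\sum n_y[z_y]=0$ with $0\ne n\in\{-1,0,1\}^Y$. Given test loops $w_{y'}$, $y'\in Y$, put $A_{yy'}=\mathrm{lk}(z_y,w_{y'})$. Lemma 1 says that $\sum_yn_yA_{yy'}$ is an integer for every $y'$. So a matrix $A$ that forbids this for all such $n$ gives $|H_1(M';\mathbb Z)|\ge2^{\#Y}$.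

The smallest cases are immediate. For $\#Y=1$: if $A_{yy}\notin\mathbb Z$, then $[z_y]\neq0$ and $|H_1|\ge2$. For any $Y$: if every diagonal entry is $\frac12$ mod $\mathbb Z$ and every off-diagonal entry is an integer, then a relation $n$ would give $\frac12n_{y'}\in\mathbb Z$ for all $y'$, so $n=0$. The task is to produce a matrix close enough to this pattern in a hyperbolic manifold about which we know only a spectral gap and what it looks like near typical points.

## 2. Torsion growth: the problem and the theorem

Let $M_1,M_2,\dots$ be closed hyperbolic $3$-manifolds with $b_1(M_i)=0$ and $\mathrm{Vol}(M_i)\to\infty$. The group $H_1(M_i;\mathbb Z)$ is then finite. How fast does it grow?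

**Definition (gap).** The sequence has a uniform spectral gap for coexact $1$-forms if there is $c>0$ such that for every $i$ every nonzero eigenvalue of $\Delta=d\delta+\delta d$ on coexact $1$-forms on $M_i$ is at least $c$. We write $\mathcal M_c$ for the class of closed hyperbolic $3$-manifolds $M'$ with $b_1(M')=0$ on which all eigenvalues of $\Delta$ on coexact $1$-forms are $\ge c>0$.

A coexact form is one in the image of $\delta$; it is orthogonal to all closed forms, so $0$ is not an eigenvalue there. For instance, on the flat torus $\mathbb R^3/\mathbb Z^3$ the form $\alpha=\cos(2\pi x)\,dy$ has $\delta\alpha=0$ and $\Delta\alpha=\delta d\alpha=4\pi^2\alpha$, so it is coexact with eigenvalue $4\pi^2$. The Hodge star maps coexact $1$-forms isometrically onto exact $2$-forms and commutes with $\Delta$. So on $M'\in\mathcal M_c$ we also have $\Delta\ge c$ on exact $2$-forms.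

Members of $\mathcal M_c$ are orientable: a closed nonorientable $3$-manifold has $\chi=0$ and $b_3=0$, so $b_1=1+b_2\ge1$. Also $H_1(M';\mathbb Z)=H_1(M')_{\mathrm{tors}}$.

**Definition (closeness).** $(M',y)$ is $\varepsilon$-close to $(M,x)$ if there is a smooth embedding $\varphi:B_M(x,1/\varepsilon)\to M'$ with $\varphi(x)=y$ and $\|\varphi^*g'-g\|_{C^k}<\varepsilon$, $k=\lceil1/\varepsilon\rceil$.

These conditions give a neighborhood base at $(M,x)$ in the geometric topology on pointed hyperbolic $3$-manifolds. For given $R$ and all small $\varepsilon$ we have $B(y,R)\subset\varphi(B(x,2R))$, because a path from $y$ leaving $\varphi(B(x,2R))$ has length $>R$. Likewise $\varphi(B(x,R))\subset B(y,2R)$.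

**Definition (Benjamini–Schramm convergence).** Choose $x_i\in M_i$ at random with respect to normalized volume. The sequence converges to a random pointed hyperbolic $3$-manifold $(M,x)$ if the law of $(M_i,x_i)$ converges weakly to the law of $(M,x)$ in the geometric topology. Convergence to a fixed manifold is a special case.

For example, if for every $R$ the proportion of the volume of $M_i$ at which the injectivity radius exceeds $R$ tends to $1$, then the limit is $\mathbb H^3$. We shall see that the gap forbids this.

**Definition (tame).** A hyperbolic $3$-manifold is tame if it is homeomorphic to the interior of a compact $3$-manifold.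

Thus $\mathbb H^3$ is tame, and so is any hyperbolic structure on $S\times\mathbb R$ with $S$ a closed surface. A tame manifold has finitely generated $\pi_1$, so $\mathbb H^3/\Gamma$ with $\Gamma$ the commutator subgroup of a Schottky group of rank $2$, a free group of infinite rank, is not tame.

Two results are known. If such a sequence has a uniform gap and geometrically converges to a tame limit, then $|H_1(M_i)_{\mathrm{tors}}|$ is unbounded. If it has a uniform gap and the rank of $\pi_1(M_i)$ is uniformly bounded, then $|H_1(M_i)_{\mathrm{tors}}|$ grows exponentially in $\mathrm{Vol}(M_i)$. The question, from Amina Abdurrahman, Anshul Adve, Vikram Giri, Ben Lowe, Jonathan Zung, "Hyperbolic 3-manifolds with uniform spectral gap for coclosed 1-forms" (arXiv:2404.19039, 2024), is this. If a sequence of hyperbolic rational homology spheres has a uniform gap and Benjamini–Schramm converges to a tame manifold, or to a distribution on tame manifolds, must $|H_1(M_i)_{\mathrm{tors}}|$ grow exponentially, that is, is there $a>0$ with $\log|H_1(M_i)_{\mathrm{tors}}|\ge a\,\mathrm{Vol}(M_i)$ for all large $i$? No bound on the rank of $\pi_1(M_i)$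 is assumed.

The answer is yes.

**Theorem A.** Let $M_i\in\mathcal M_c$, $\mathrm{Vol}(M_i)\to\infty$, Benjamini–Schramm converge to a random $(M,x)$ with law $\mu$. If $M$ is tame with positive $\mu$-probability (in particular if almost surely), then there are $a>0$ and $A=A(c)$ with
$$a\,\mathrm{Vol}(M_i)\le\log|H_1(M_i)_{\mathrm{tors}}|\le A\,\mathrm{Vol}(M_i)\qquad\text{for all large }i.$$
The upper bound holds for every element of $\mathcal M_c$.

The lower bound comes from a local statement. Let $\mathcal L_c$ be the set of pointed complete hyperbolic $3$-manifolds that are geometric limits of some $(M'_n,y_n)$ with $M'_n\in\mathcal M_c$. We also need a condition that the homology near infinity is carried by short loops.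

**Definition (property (∗)).** $M$ has property (∗) if there is $D<\infty$ such that every compact $Q\subset M$ lies in the interior of a compact smooth domain $K$ for which the image of $H_1(\partial K;\mathbb R)\to H_1(M\setminus Q;\mathbb R)$ lies in the span of classes of loops in $M\setminus Q$ of length $\le D$.

**Example where (∗) holds.** Let $M\cong S\times\mathbb R$ be the infinite cyclic cover of a closed hyperbolic manifold fibering over the circle, with deck transformation $T$ and fiber $F$. Given $Q$, take $K$ to be the region between $T^{-k}F$ and $T^kF$ with $k$ large. Since $T$ is an isometry, $H_1$ of both boundary surfaces is generated by loops of length $\le D$, where $D$ works for $F$.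

**Example where (∗) fails.** Let $M=S\times\mathbb R$ with metric $dt^2+\cosh^2t\,g_S$, where $S$ is a closed hyperbolic surface whose shortest essential loop has length $\ell_S$. Given $D$, choose $T$ with $\ell_S\cosh T>D$ and $Q=S\times[-T,T]$. A loop of length $\le D$ in $M\setminus Q$ projects to a loop of length $<\ell_S$ in $S$, so it is null-homotopic in $M\setminus Q$. But if $K\supset Q$ is as in the definition, the part of $\partial K$ in $\{t>T\}$ is homologous to $S\times\{T+1\}$ in $S\times(T,\infty)$. So some component of it projects to $S$ with nonzero degree and is surjective on $H_1(\,\cdot\,;\mathbb R)$. The image in (∗) is therefore not zero, and (∗) fails.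

**Theorem B (local form).** Let $(M,x)\in\mathcal L_c$ with $H_1(M;\mathbb R)\ne0$ and (∗). There are $\varepsilon,L>0$ depending only on $(M,x)$ and $c$ such that for every $M'\in\mathcal M_c$ and every finite $2L$-separated set $Y\subset M'$ with all $(M',y)$, $y\in Y$, $\varepsilon$-close to $(M,x)$, we have $|H_1(M';\mathbb Z)|\ge2^{\#Y}$.

**Proposition C.** If $(M,x)\in\mathcal L_c$ is noncompact and tame, then $H_1(M;\mathbb R)\ne0$ and (∗) holds.

Here $2L$-separated means that distinct points have distance $\ge2L$. In Theorem B the manifold $M$ is automatically noncompact: if $M$ were compact, then for large $n$ the almost-isometric embedding $M\to M_n'$ would have open and closed image, so $M\cong M'_n$ and $b_1(M)=0$.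

## 3. The linking matrix of many copies of one linked pair

Fix $(M,x)$ as in Theorem B. Lemma 5 below shows that $M$ is orientable; fix an orientation. Fix an embedded loop $z$ with $[z]\ne0$ in $H_1(M;\mathbb R)$, $N=N(z)$, and a Thom form $\eta$ for $z$. Choose embedded loops $w_1,w_2,\dots$ in $M\setminus N$ generating $H_1(M\setminus N;\mathbb Z)$ (a countable group, each class of a loop being represented by an embedded loop), with closed tubular neighborhoods $N(w_k)$ disjoint from $N$ and Thom forms $\zeta_k$.

The input we need from the limit is the following.

**Lemma 2.** There are $m\in\mathbb N$ and $\varepsilon_1,\eta_0>0$ such that $N$ and $N(w_k)$, $k\le m$, lie in $B(x,1/\varepsilon_1)$, and whenever $M'\in\mathcal M_c$ and $(M',y)$ is $\varepsilon_1$-close to $(M,x)$ via $\varphi$, then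
$$\max_{k\le m}\mathrm{dist}\big(\mathrm{lk}(\varphi z,\varphi w_k),\mathbb Z\big)\ge\eta_0 .$$

This lemma is proved in Section 5. In this section we assume it and deduce Theorem B.

**Step 1: fix the constants and the copies.** The purpose is to place one copy of the pair near each $y\in Y$, with bounds that do not see $M'$.

Let $\rho$ be such that $N,N(w_1),\dots,N(w_m)\subset B(x,\rho)$. Fix $\varepsilon\le\varepsilon_1$ so small that $1/\varepsilon>\rho+1$, that $\varphi(B(x,\rho))\subset B(y,2\rho)$, and that the $L^2$ norms of $\varphi_*\eta$ and of $d{*}\varphi_*\zeta_k$, $k\le m$, are at most a constant $C_0$ for all $\varepsilon$-close $(M',y)$. The last is possible since these norms involve only $\varphi^*g'$ and its first derivatives on $B(x,\rho)$.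

Let $M'\in\mathcal M_c$ with a fixed orientation and let $Y$ be as in Theorem B, with $L>4\rho$ to be chosen. For $y\in Y$ fix an embedding $\varphi_y$ realizing $\varepsilon$-closeness, with orientation sign $\sigma_y$. By Lemma 2 pick $k(y)\le m$ with
$$\mathrm{dist}\big(\mathrm{lk}(z_y,w_y),\mathbb Z\big)\ge\eta_0,\qquad z_y=\varphi_y(z),\quad w_y=\varphi_y(w_{k(y)}).\tag{1}$$
Put
$$u_y=\sigma_y\varphi_{y*}\eta,\qquad \zeta_y=\sigma_y\varphi_{y*}\zeta_{k(y)},\qquad v_y=d{*}\zeta_y .$$
By the transport property $u_y$ and $\zeta_y$ are Thom forms of $z_y$ and $w_y$ in $M'$. All these forms are supported in $B(y,2\rho)$, and $\|u_y\|,\|v_y\|\le C_0$. For $y\ne y'$ the supports are at distance $\ge2L-4\rho>L$. So the sets $\varphi_y(N)$ are pairwise disjoint, and each $\varphi_{y'}(N(w_{k(y')}))$ is disjoint from every $\varphi_y(N)$, including $y=y'$.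

**Step 2: write the linking matrix with $\Delta^{-1}$.** The purpose is to bring in the spectral gap.

The form $u_y$ is closed, hence exact, so $\Delta^{-1}u_y$ is defined and exact. Let $b_y=\delta\Delta^{-1}u_y$. Then $db_y=d\delta\Delta^{-1}u_y=\Delta\Delta^{-1}u_y=u_y$. On the closed neighborhood $\varphi_{y'}(N(w_{k(y')}))$ the form $b_y$ is closed. By the Thom property, and since $**=1$ in dimension $3$,
$$A_{yy'}:=\mathrm{lk}(z_y,w_{y'})=\int b_y\wedge\zeta_{y'}=\langle b_y,*\zeta_{y'}\rangle=\langle\Delta^{-1}u_y,v_{y'}\rangle.\tag{2}$$

**Step 3: localize.** We replace $\Delta^{-1}$ by an operator that does not reach from one copy to another, at a small cost in operator norm.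

Let $g(t)=1/\max(t^2,c)$. It is even, integrable, and Lipschitz with constant $2c^{-3/2}$. Let $\psi$ be an even real Schwartz function with $\hat\psi\in C_c^\infty([-1,1])$ and $\int\psi=1$ (the inverse Fourier transform of a real even bump function with value $1$ at $0$). Put $\psi_L(t)=L\psi(Lt)$ and $g_L=g*\psi_L$. Then
$$|g(t)-g_L(t)|\le\int|g(t)-g(t-s)|\,L|\psi(Ls)|\,ds\le\frac{C_1}L,\qquad C_1=2c^{-3/2}\int|s\psi(s)|\,ds .$$
With $\hat g(s)=\int g(t)e^{-ist}dt$, the function $\hat g_L(s)=\hat g(s)\hat\psi(s/L)$ is continuous, even, and supported in $[-L,L]$. By Fourier inversion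
$$g_L(\sqrt\Delta)=\frac1{2\pi}\int_{-L}^L\hat g_L(s)\cos(s\sqrt\Delta)\,ds .$$
The operators $\cos(s\sqrt\Delta)$ for the Hodge Laplacian have unit propagation speed (Cheeger–Gromov–Taylor 1982): $\cos(s\sqrt\Delta)u$ is supported within distance $|s|$ of $\mathrm{supp}\,u$. For $y\ne y'$ the supports of $u_y$ and $v_{y'}$ are at distance $>L$, so $\langle g_L(\sqrt\Delta)u_y,v_{y'}\rangle=0$.

This is where the gap enters: $\Delta\ge c$ on exact $2$-forms, so $\Delta^{-1}u_y=g(\sqrt\Delta)u_y$. With $E=g(\sqrt\Delta)-g_L(\sqrt\Delta)$, formula (2) gives
$$A_{yy'}=\langle Eu_y,v_{y'}\rangle\quad(y\ne y'),\qquad\|E\|\le\frac{C_1}L.\tag{3}$$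

**An attempt that stops short.** From (3), each off-diagonal entry satisfies $|A_{yy'}|\le C_0^2C_1/L$. Suppose $\sum n_y[z_y]=0$ with $0\ne n\in\{-1,0,1\}^Y$ and support of size $s$. For $y'$ in the support, Lemma 1 and (1) give
$$\eta_0\le\Big|\sum_{y\ne y'}n_yA_{yy'}\Big|\le(s-1)\frac{C_0^2C_1}L .$$
For $s=2$ and $L$ large this is a contradiction, so two copies are always fine. But it is a contradiction only when $s-1<\eta_0L/(C_0^2C_1)$, so we may use only about $L$ copies, while for fixed $L$ we want a number proportional to $\mathrm{Vol}(M')$. Letting $L$ grow does not repair this. A ball of radius $R$ in $\mathbb H^3$ has volume $V(R)=\pi(\sinh2R-2R)\le\frac\pi2e^{2R}$. With $L=\frac18\log\mathrm{Vol}(M')$ and good basepoints of positive density, one finds at least a constant times $\mathrm{Vol}(M')/V(2L)$, hence a constant times $\mathrm{Vol}(M')^{1/2}$, separated copies, but may keep only about $L$ of them. The result is a lower bound $2^{\mathrm{const}\cdot\log\mathrm{Vol}(M')}$, a power of the volume and not an exponential. The loss is in adding up a whole row of the matrix in absolute value.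

**Step 4: use the operator norm on all test loops at once.** The off-diagonal part of $A$ consists of matrix entries of one operator of norm $\le C_1/L$ between two families of disjointly supported forms. A relation must violate integrality at all $s$ test loops of its support together, and Bessel's inequality compares these $s$ violations with $\|EU\|^2$, which is also of order $s$.

Let $0\ne n\in\{-1,0,1\}^Y$ with $\sum n_y[z_y]=0$, let $s$ be the size of its support, and let $U=\sum n_yu_y$. The supports are disjoint, so $\|U\|^2\le C_0^2s$. Let $y'\in\mathrm{supp}\,n$. By Lemma 1, $\sum_yn_yA_{yy'}\in\mathbb Z$. Since $n_{y'}=\pm1$, (1) gives $\mathrm{dist}(n_{y'}A_{y'y'},\mathbb Z)\ge\eta_0$. So, by (3),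
$$\eta_0\le\Big|\sum_{y\ne y'}n_yA_{yy'}\Big|=\big|\langle EU,v_{y'}\rangle-n_{y'}\langle Eu_{y'},v_{y'}\rangle\big|\le|\langle EU,v_{y'}\rangle|+\frac{C_0^2C_1}L .$$
Take $L>\max(4\rho,\,2C_0^2C_1/\eta_0)$. Then $|\langle EU,v_{y'}\rangle|\ge\eta_0/2$ for each of the $s$ elements $y'\in\mathrm{supp}\,n$. The $v_{y'}$ have disjoint supports, so they are orthogonal, and their norms are $\le C_0$. By Bessel's inequality
$$\frac{s\,\eta_0^2}4\le\sum_{y'\in\mathrm{supp}\,n}|\langle EU,v_{y'}\rangle|^2\le C_0^2\|EU\|^2\le\frac{C_0^4C_1^2}{L^2}\,s .$$
The factor $s$ cancels, leaving $L\le2C_0^2C_1/\eta_0$, a contradiction. So no relation exists, and the $2^{\#Y}$ classes $\sum_{y\in Y'}[z_y]$, $Y'\subset Y$, are distinct. The numbers $\varepsilon$ and $L$ depend only on $(M,x)$, $c$, and the choices made in $M$. This proves Theorem B, given Lemma 2. $\square$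

## 4. The gap bounds the injectivity radius on both sides

To prove Lemma 2 and Proposition C we must know what a limit can look like. The gap is tested on explicit coexact forms, supported in a tube or in a ball.

**Lemma 3.** Let $M'\in\mathcal M_c$ and let $\alpha$ be a Lipschitz $1$-form on $M'$ with $\langle\alpha,du\rangle=0$ for all $u\in C^\infty(M')$. Then $\|d\alpha\|^2\ge c\|\alpha\|^2$.

**Proof.** Since $b_1=0$, in $L^2$ we have $\alpha=\sum a_j\phi_j$ with $\phi_j$ orthonormal coexact eigenforms with eigenvalues $\lambda_j\ge c$. The forms $d\phi_j/\sqrt{\lambda_j}$ are orthonormal, because $\langle d\phi_i,d\phi_j\rangle=\langle\phi_i,\delta d\phi_j\rangle=\lambda_j\langle\phi_i,\phi_j\rangle$. Also $\langle d\alpha,d\phi_j\rangle=\langle\alpha,\delta d\phi_j\rangle=\lambda_ja_j$. By Bessel, $\|d\alpha\|^2\ge\sum\lambda_ja_j^2\ge c\|\alpha\|^2$. $\square$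

**Lemma 4.** There are $0<\varepsilon_0<I_0$, depending only on $c$, with $\varepsilon_0\le\mathrm{inj}_{M'}(y)\le I_0$ for all $M'\in\mathcal M_c$, $y\in M'$.

**Proof.** In Fermi coordinates about a geodesic the hyperbolic metric is $d\rho^2+\sinh^2\!\rho\,d\theta^2+\cosh^2\!\rho\,ds^2$, with volume form $\sinh\rho\cosh\rho\,d\rho\,d\theta\,ds$, $|d\theta|=1/\sinh\rho$ and $|ds|=1/\cosh\rho$.

**Step 1: lower bound.** The purpose is to show that a long tube violates the gap. A closed geodesic of length $\ell$ has an embedded tube of radius $R(\ell)$ with $R(\ell)\to\infty$ as $\ell\to0$ (Meyerhoff, *Canad. J. Math.* 39 (1987)). Suppose there is an embedded closed tube of radius $R>1$ about a closed geodesic of length $\ell$. The form $ds$ is well defined on the tube. Put $\alpha=f(\rho)\,ds$ with $f=\sin\frac{\pi(\rho-1)}{R-1}$ on $[1,R]$ and $0$ elsewhere; this is Lipschitz. The dual field $f\cosh^{-2}\!\rho\,\partial_s$ has coefficient independent of $s$ and is tangent to the surfaces $\rho=\mathrm{const}$, so $\langle\alpha,du\rangle=\int f\tanh\rho\;\partial_su\,d\rho\,d\theta\,ds=0$ for all $u$, by the identification $(\rho,\theta,s)\sim(\rho,\theta+\tau,s+\ell)$.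 We have
$$\|\alpha\|^2=2\pi\ell\int f^2\tanh\rho\,d\rho,\qquad\|d\alpha\|^2=2\pi\ell\int f'^2\tanh\rho\,d\rho .$$
On $[1,R]$ we have $\tanh1\le\tanh\rho\le1$, and $\int f'^2=\frac{\pi^2}{(R-1)^2}\int f^2$. Lemma 3 gives $c\le\coth(1)\,\pi^2/(R-1)^2$. So $R$ is bounded above in terms of $c$, and hence $\ell$ is bounded below. The minimum of $\mathrm{inj}$ over $M'$ is half the length of the shortest closed geodesic, so $\varepsilon_0$ exists.

**Step 2: upper bound.** The purpose is to show that a large embedded ball violates the gap. Suppose there is an embedded ball of radius $>2r+1$. Use coordinates about a geodesic through its center, with the center at $\rho=s=0$, and put $\alpha=f(\rho)\chi(s)\,d\theta$, where $f=\sin\frac{\pi(\rho-1)}r$ on $[1,1+r]$, $\chi=\cos\frac{\pi s}{2r}$ on $[-r,r]$, both zero elsewhere. A point with coordinates $\rho,s$ has distance at most $\rho+|s|\le2r+1$ from the center, so the support lies in the ball. The dual field is rotation invariant and a multiple of $\partial_\theta$, hence divergence free, so $\langle\alpha,du\rangle=0$ for all $u$. Since $d\alpha=f'\chi\,d\rho\wedge d\theta+f\chi'\,ds\wedge d\theta$,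
$$\|\alpha\|^2=2\pi\int f^2\coth\rho\,d\rho\int\chi^2,$$
$$\|d\alpha\|^2=2\pi\int f'^2\coth\rho\,d\rho\int\chi^2+2\pi\int\frac{f^2}{\sinh\rho\cosh\rho}\,d\rho\int\chi'^2 .$$
On the support $1\le\coth\rho\le\coth1$ and $\sinh\rho\cosh\rho\ge\sinh1\cosh1$. Also $\int f'^2=\frac{\pi^2}{r^2}\int f^2$ and $\int\chi'^2=\frac{\pi^2}{4r^2}\int\chi^2$. By Lemma 3
$$c\le\coth(1)\frac{\pi^2}{r^2}+\frac1{\sinh1\cosh1}\cdot\frac{\pi^2}{4r^2}\le\frac{2\pi^2}{r^2},$$
because $\coth1<1.32$ and $1/(4\sinh1\cosh1)<0.14$. So $r\le\pi\sqrt{2/c}$, and $I_0=2\pi\sqrt{2/c}+2$ works (decrease $\varepsilon_0$ if needed). $\square$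

**Lemma 5.** Let $(M,x)\in\mathcal L_c$, $M=\mathbb H^3/\Gamma$. Then $M$ is orientable and $\varepsilon_0\le\mathrm{inj}_M\le I_0$ everywhere. So $\Gamma$ has no parabolics, its domain of discontinuity $\Omega(\Gamma)$ is empty, the convex core is all of $M$, and $M\ne\mathbb H^3$.

**Proof.** **Step 1: move the basepoint.** Let $(M'_n,y_n)\to(M,x)$. For each $x'\in M$, the images of $x'$ give points $y'_n$ with $(M'_n,y'_n)\to(M,x')$, and almost-isometric embeddings $\varphi_n$ of balls about $x'$ with radius tending to $\infty$. Every loop of $M$ lies in a ball that embeds in an orientable manifold, so $M$ is orientable.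

**Step 2: lower bound.** We show that there are no short geodesic loops. Suppose there were a geodesic loop at $x'$ of length $<2\varepsilon_0$. For large $n$ its image has length $<2\varepsilon_0$, so it lies in the embedded ball $B(y_n',\varepsilon_0)$ and contracts there. This ball lies in the image of $\varphi_n$. Pulling back, the geodesic loop contracts in $M$. But a geodesic loop lifts to a path in $\mathbb H^3$ with distinct endpoints, so this is impossible.

**Step 3: upper bound.** We show that there are no large embedded balls. Suppose $B(x',R)$ is an embedded ball with $R>I_0$. By Lemma 4 there is a geodesic loop at $y'_n$ of length $\le2I_0$. A loop at $y_n'$ that leaves $\varphi_n(B(x',R))$ has length at least $(2-o(1))R$, so for large $n$ the geodesic loop lies in $\varphi_n(B(x',R))$. This set is simply connected, so the geodesic loop contracts, which is impossible.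

**Step 4: consequences.** Parabolics would give $\inf\mathrm{inj}_M=0$. Suppose $\Omega(\Gamma)\neq\emptyset$. The torsion-free group $\Gamma$ acts freely and properly discontinuously on $\mathbb H^3\cup\Omega(\Gamma)$, so a small half-space at a point of $\Omega(\Gamma)$ embeds in $M$. It contains balls of all radii, contradicting Step 3. So the limit set is all of $S^2$ and the convex core is $M$. Finally $M\ne\mathbb H^3$ because $\mathrm{inj}_M\le I_0$. $\square$

## 5. A pair of loops with non-integral linking

We now prove Lemma 2. We pass to the limit: if all linking numbers of $\varphi_n z$ with $\varphi_nw_k$ were nearly integers, the primitives $b_n=\delta\Delta^{-1}(\cdot)$ would converge to an $L^2$ primitive of $\eta$ on $M$ with integer periods. So first we exclude such a primitive. The notation $z,N,\eta,w_k,\zeta_k$ is that of Section 3.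

**Lemma 6.** There is no smooth $b\in L^2\Omega^1(M)$ with $db=\eta$, $\delta b=0$ and integer periods on all loops in $M\setminus N$.

**Proof.** Suppose $b$ exists. An integer that is small is zero: this is how the decay of $b$ and property (∗) will interact.

**Step 1: $b$ decays.** Off $N$ the form $b$ is closed and coclosed, so $\Delta b=0$ there. If $d(p,N)>\varepsilon_0$, then $B(p,\varepsilon_0)$ is isometric to a fixed hyperbolic ball by Lemma 5, and interior elliptic regularity gives $|b(p)|\le C\|b\|_{L^2(B(p,\varepsilon_0))}$ with $C$ independent of $p$. As $b\in L^2$, the right side tends to $0$ as $p\to\infty$. So $|b|\to0$ at infinity.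

**Step 2: the periods near infinity vanish.** Let $D>0$ be as in (∗). Choose a compact $Q\supset N$ with $|b|<1/D$ off $Q$, and let $K$ be as in (∗) for this $Q$. A loop in $M\setminus Q$ of length $\le D$ has a period which is an integer of absolute value $<1$, so it is $0$. The form $b$ is closed on $M\setminus Q$, so its periods depend only on classes in $H_1(M\setminus Q;\mathbb R)$. By (∗) all periods of $b$ on $\partial K$ vanish. So $b=df$ on a collar of $\partial K$ in $K\setminus Q$.

**Step 3: cut $b$ off.** Let $\chi$ be a cutoff supported in the collar and equal to $1$ near $\partial K$. Put $b'=b-d(\chi f)$ on $K$ and $b'=0$ off $K$. Near $\partial K$ we have $b'=b-df=0$, so $b'$ is smooth and compactly supported. Also $db'=\eta$ everywhere, since $\eta$ is supported in $N\subset Q\subset K$.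

**Step 4: conclude.** For every closed $1$-form $\theta$ on $M$,
$$\int_z\theta=\int\theta\wedge\eta=\int\theta\wedge db'=-\int d(\theta\wedge b')=0 .$$
By de Rham $[z]=0$ in $H_1(M;\mathbb R)$, contrary to the choice of $z$. $\square$

In the metric $dt^2+\cosh^2t\,g_S$ of Section 2, Step 2 is the step that would not go through: there the loops of bounded length far out carry no homology, so smallness of $b$ says nothing about its periods on $\partial K$.

**Proof of Lemma 2.** Suppose the lemma fails. Taking $m=n$, $\eta_0=1/n$ and small $\varepsilon_1$, we find $M_n'\in\mathcal M_c$, $y_n$ and $\varphi_n$ realizing $\varepsilon(n)$-closeness with $\varepsilon(n)\to0$, such that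
$$\mathrm{dist}\big(\mathrm{lk}(\varphi_nz,\varphi_nw_k),\mathbb Z\big)<\frac1n\qquad(k\le n).\tag{4}$$
Orient $M'_n$ so that $\varphi_n$ preserves orientation; (4) is unaffected.

**Step 1: bound the primitives.** The gap supplies a uniform $L^2$ bound. The form $\varphi_{n*}\eta$ is closed, hence exact. Let $b_n=\delta\Delta^{-1}(\varphi_{n*}\eta)$, so $db_n=\varphi_{n*}\eta$ and $\delta b_n=0$. Since $\Delta^{-1}\varphi_{n*}\eta$ is closed and $\Delta\ge c$ on exact $2$-forms,
$$\|b_n\|^2=\langle d\delta\Delta^{-1}\varphi_{n*}\eta,\Delta^{-1}\varphi_{n*}\eta\rangle=\langle\varphi_{n*}\eta,\Delta^{-1}\varphi_{n*}\eta\rangle\le c^{-1}\|\varphi_{n*}\eta\|^2,$$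
and $\|\varphi_{n*}\eta\|\to\|\eta\|$.

**Step 2: pass to the limit.** We extract a limit form on $M$. Let $g_n=\varphi_n^*g_n'$; then $g_n\to g$ in $C^\infty_{\mathrm{loc}}$. On each compact set the forms $\beta_n=\varphi_n^*b_n$ are defined for large $n$, have $L^2$ norm at most $(1+o(1))c^{-1/2}\|\eta\|$, a bound that does not depend on the set, and satisfy $d\beta_n=\eta$, $\delta_{g_n}\beta_n=0$. For compact $C'$ in the interior of a compact $C''$, the elliptic operators $d+\delta_{g_n}$ satisfy
$$\|\beta_n\|_{H^{j+1}(C')}\le C_j\big(\|(d+\delta_{g_n})\beta_n\|_{H^j(C'')}+\|\beta_n\|_{L^2(C'')}\big)$$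
with $C_j$ independent of large $n$, and $(d+\delta_{g_n})\beta_n=\eta$. So all Sobolev norms on compact sets are bounded, and a subsequence converges in $C^\infty_{\mathrm{loc}}$ to some $b$ with $db=\eta$, $\delta b=0$ and $\|b\|_{L^2(M)}\le c^{-1/2}\|\eta\|$.

**Step 3: the periods are integers.** For each $k$ we have $\int_{w_k}\beta_n=\int_{\varphi_nw_k}b_n=\mathrm{lk}(\varphi_nz,\varphi_nw_k)$, and by (4) its distance to $\mathbb Z$ tends to $0$. So $\int_{w_k}b\in\mathbb Z$ for all $k$. The $w_k$ generate $H_1(M\setminus N;\mathbb Z)$ and $b$ is closed on $M\setminus N$, so all periods of $b$ on $M\setminus N$ are integers. This contradicts Lemma 6. $\square$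

Theorem B is now proved.

## 6. Degenerate ends carry short homology generators

This section proves Proposition C. Let $(M,x)\in\mathcal L_c$ be noncompact and tame. Compact $3$-manifolds are smoothable and homeomorphic smooth $3$-manifolds are diffeomorphic, so $M$ is diffeomorphic to the interior of a smooth compact manifold $\bar M$. Since $M$ is noncompact, $\partial\bar M\ne\emptyset$.

**Step 1: $H_1(M;\mathbb R)\ne0$.** We exclude boundary spheres and then count. Suppose $\partial\bar M$ has a sphere component. A parallel sphere in $M$ bounds a ball, because $M$ is covered by $\mathbb R^3$ and so is irreducible. One side of the sphere is $S^2\times[0,\infty)$, so the other side is the ball. Then $M$ is simply connected and $M=\mathbb H^3$, contradicting Lemma 5. So all boundary components, which are orientable, have genus $\ge1$. "Half lives, half dies" for the orientable manifold $\bar M$ says that the image of $H_1(\partial\bar M;\mathbb R)$ in $H_1(\bar M;\mathbb R)$ has half the dimension of $H_1(\partial\bar M;\mathbb R)$. Hence $\dim H_1(M;\mathbb R)\ge\frac12\dim H_1(\partial\bar M;\mathbb R)\ge1$.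

**Step 2: the geometry of the ends.** We need surfaces of controlled geometry going out each end. Canary's theorem (*Ends of hyperbolic 3-manifolds*, J. AMS 6 (1993)) says that topologically tame implies geometrically tame. For $M$ without cusps this means that each end either is geometrically finite, i.e. has a neighborhood disjoint from the convex core, or is simply degenerate. The latter means that it has a neighborhood $U\cong S\times[0,\infty)$, $S$ a closed surface, and there are simplicial hyperbolic surfaces $f_n:S\to U$, homotopic within $U$ to $S\times\{0\}$, leaving every compact set. We do not assume or use that $S$ is incompressible in $M$. A simplicial hyperbolic surface sends the triangles of a triangulation to totally geodesic triangles, in such a way that the induced metric has cone angle $\ge2\pi$ at each vertex.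

By Lemma 5 there are no cusps, and the convex core is $M$, so there are no geometrically finite ends. All ends are simply degenerate.

Let $\tau_n$ be the metric on $S$ induced by $f_n$. It is piecewise hyperbolic with cone angles $\theta_v\ge2\pi$, and $f_n$ is $1$-Lipschitz. By Gauss–Bonnet $\mathrm{area}(\tau_n)=-2\pi\chi(S)-\sum_v(\theta_v-2\pi)$, so $0<\mathrm{area}(\tau_n)\le-2\pi\chi(S)$. In particular $\chi(S)<0$.

**Step 3: systole.** We bound below the length of essential loops of $(S,\tau_n)$. Let $n$ be so large that $f_n(S)$ has distance $>\varepsilon_0$ from the compact set $\partial U$. Suppose an essential loop in $S$ had $\tau_n$-length $<2\varepsilon_0$. Its image lies in $B(p,\varepsilon_0)$ for a point $p\in f_n(S)$. This is an embedded ball by Lemma 5, and it is contained in $U$ because it is connected, contains $p\in U$ and misses $\partial U$. So the image contracts in $U$. But $f_n:S\to U$ is homotopic in $U$ to $S\times\{0\}$, so it is a $\pi_1$-isomorphism, a contradiction. So essential loops have length $\ge2\varepsilon_0$.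

**Step 4: diameter.** We bound the diameter of $(S,\tau_n)$ independently of $n$. Because the cone angles are $\ge2\pi$, the universal cover of $(S,\tau_n)$ is a CAT(0) plane in which geodesics are extendible. For $\lambda<1$, radial contraction toward $\tilde p$ by the factor $\lambda$ maps $B(\tilde p,r)$ onto $B(\tilde p,\lambda r)$, by extendibility, and is $\lambda$-Lipschitz, by the CAT(0) inequality. So $\mathrm{area}\,B(\tilde p,\lambda r)\le\lambda^2\,\mathrm{area}\,B(\tilde p,r)$, that is, $\mathrm{area}\,B(\tilde p,r)/r^2$ is nondecreasing in $r$. Its limit as $r\to0$ is half the cone angle at $\tilde p$, which is $\ge\pi$. Thus $\mathrm{area}\,B(\tilde p,r)\ge\pi r^2$.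

By Step 3, balls of radius $\varepsilon_0/2$ inject into $S$: two identified points in such a ball would give an essential loop of length $<\varepsilon_0$. The balls of radius $\varepsilon_0/2$ about the points of an $\varepsilon_0$-separated set are disjoint and each has area $\ge\pi\varepsilon_0^2/4$. So an $\varepsilon_0$-separated set has at most $8|\chi(S)|/\varepsilon_0^2$ points. On a shortest geodesic of length $\delta$ between two points of $S$, the points at distances $0,\varepsilon_0,2\varepsilon_0,\dots$ from one end form an $\varepsilon_0$-separated set with at least $\delta/\varepsilon_0$ elements. Hence $\mathrm{diam}(S,\tau_n)\le d:=16|\chi(S)|/\varepsilon_0$.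

Consequently $\pi_1(S)$ is generated by loops of $\tau_n$-length $\le2d+1$: cut a loop at the basepoint into pieces of length $<1$ and join the cut points to the basepoint by paths of length $\le d$. Let $D$ be the maximum of $2d+1$ over the finitely many ends.

**Step 5: transfer to the collars.** We must compare $U$ with smooth collars, since (∗) asks for a smooth domain. For each end let $V_t\cong S'\times[t,\infty)$ be the smooth collar neighborhoods coming from $\bar M$, and let $U_s=S\times[s,\infty)\subset U$. For large $t$ the connected set $V_t$ misses the compact set $\partial U$ and meets $U$, so $V_t\subset U$. In the same way we find $s$ and then $t'$ with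
$$V_{t'}\subset U_s\subset V_t\subset U .$$
The inclusions $V_{t'}\subset V_t$ and $U_s\subset U$ induce isomorphisms on $\pi_1$. From the first, $\pi_1(U_s)\to\pi_1(V_t)$ is surjective; from the second, it is injective. So it is an isomorphism, and then so is $\pi_1(V_t)\to\pi_1(U)$.

The set $U\setminus V_t$ lies in the compact set $S\times[0,s]$, so $f_n(S)\subset V_t$ for $n$ large. The composition $S\to V_t\subset U$ is a $\pi_1$-isomorphism, hence so is $f_n:S\to V_t$. Since $f_n$ is $1$-Lipschitz, $H_1(V_t)$ is generated by loops in $V_t$ of length $\le D$.

**Step 6: conclude (∗).** Given a compact $Q\subset M$, choose $t$ so large that Step 5 holds for every end and that the sets $V_t$ of the different ends are disjoint from each other and from $Q$. Let $K$ be the closure of the complement of their union. It is a compact smooth domain with $Q\subset\mathrm{int}\,K$, and $\partial K$ is the union of the surfaces $\partial V_t$. The image of $H_1(\partial V_t)$ in $H_1(V_t)$ is contained in the span of loops in $V_t\subset M\setminus Q$ of length $\le D$. This is (∗), and $D$ does not depend on $Q$. $\square$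

## 7. Positive density, and the matching upper bound

**Proof of Theorem A, lower bound.** **Step 1: find a tame limit in $\mathcal L_c$.** We need one fixed pointed manifold to which Theorem B applies. The space of pointed hyperbolic $3$-manifolds up to isometry is the quotient, by the compact group $O(3)$, of the space of discrete torsion-free subgroups of $\mathrm{Isom}(\mathbb H^3)$ with the Chabauty topology, which is separable metrizable. So it is separable metrizable, and $\mathrm{supp}\,\mu$ has full measure. Hence there is $(M,x)\in\mathrm{supp}\,\mu$ with $M$ tame. Every neighborhood of $(M,x)$ contains an open neighborhood of positive $\mu$-measure, so by weak convergence it contains some $(M_i,y)$ for all large $i$. Thus there are $y_i\in M_i$ with $(M_i,y_i)\to(M,x)$, and $(M,x)\in\mathcal L_c$.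

If $M$ were compact, then for large $i$ the embeddings would be diffeomorphisms $M\to M_i$, being open with compact image, and $\mathrm{Vol}(M_i)\to\mathrm{Vol}(M)$, contradicting $\mathrm{Vol}(M_i)\to\infty$. So $M$ is noncompact. By Proposition C we may apply Theorem B; let $\varepsilon,L$ be as there.

**Step 2: count separated copies.** We show that the number of copies is proportional to the volume. Let $O$ be an open neighborhood of $(M,x)$ all of whose members are $\varepsilon$-close to $(M,x)$, and let $p=\mu(O)>0$. By the portmanteau theorem, for all large $i$ the set $Y_i^*=\{y\in M_i:(M_i,y)\in O\}$ has volume $\ge\frac p2\mathrm{Vol}(M_i)$. Let $Y\subset Y_i^*$ be a maximal $2L$-separated subset. The balls $B(y,2L)$, $y\in Y$, cover $Y_i^*$, and each has volume at most $V(2L)$. So $\#Y\ge\frac p{2V(2L)}\mathrm{Vol}(M_i)$, and Theorem B gives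
$$\log|H_1(M_i)_{\mathrm{tors}}|\ge\frac{p\log2}{2V(2L)}\,\mathrm{Vol}(M_i)\qquad\text{for all large }i .$$

**Proof of Theorem A, upper bound.** The lower injectivity bound gives a simplicial complex with few simplices, and Hadamard's inequality bounds the torsion.

**Step 3: a small nerve.** Let $M'\in\mathcal M_c$, $r=\varepsilon_0/4$, and let $P$ be a maximal $r$-separated set. The balls $B(p,r)$, $p\in P$, cover $M'$. If several of them meet, they all lie in $B(p,3r)\subset B(p,\varepsilon_0)$ for any one of the centers $p$. The ball $B(p,\varepsilon_0)$ is isometric to a hyperbolic ball, in which these balls are hyperbolic balls; so nonempty intersections are convex, hence contractible. By the nerve lemma the nerve is homotopy equivalent to $M'$. The balls $B(p,r/2)$ are disjoint and embedded, so the nerve has at most $\mathrm{Vol}(M')/V(r/2)$ vertices. The neighbors $p'$ of $p$ satisfy $d(p,p')<2r$, so the disjoint balls $B(p',r/2)$ lie in $B(p,5r/2)$ and each vertex has degree at most $V(5r/2)/V(r/2)$. Hence there are at most $C(c)\,\mathrm{Vol}(M')$ edges.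

**Step 4: bound the torsion.** Let $\partial_1,\partial_2$ be the simplicial boundary maps of the nerve and $C_1$ its group of $1$-chains. Since $C_1/\ker\partial_1\cong\mathrm{im}\,\partial_1$ is free, the torsion of $H_1=\ker\partial_1/\mathrm{im}\,\partial_2$ is the torsion of $\mathrm{coker}\,\partial_2$. By Smith normal form, its order is the gcd of the maximal-rank minors of $\partial_2$, so it is at most the absolute value of any nonzero one. The columns of $\partial_2$ have norm $\sqrt3$, and the size of the minor is at most the number of edges. By Hadamard's inequality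
$$|H_1(M')_{\mathrm{tors}}|\le3^{\#\mathrm{edges}/2},$$
so $\log|H_1(M')_{\mathrm{tors}}|\le A(c)\,\mathrm{Vol}(M')$. This proves Theorem A. $\square$
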